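# Clique factors in powers of 2-connected graphs: the exponent $r$ fails for every $r\ge 8$

## The guess that the $r$th power suffices, on cycles, theta graphs and a subdivided $K_4$

Take a graph $G$ whose number of vertices is divisible by $r$. We want to cut its vertex set into groups of exactly $r$ vertices, so that any two vertices in the same group are close to each other in $G$. How close can we insist on, if all we know is that $G$ is 2-connected? The guess to test is that *distance at most $r$ always suffices*.

First the precise terms. Let $r\ge 2$. All graphs are finite, and $d(x,y)$ is the distance in $G$. The **power** $G^k$ has the vertex set of $G$, and distinct $x,y$ are adjacent in $G^k$ exactly when $d(x,y)\le k$. A **$K_r$-factor** of a graph is a spanning subgraph all of whose components are copies of $K_r$. So a $K_r$-factor of $G^k$ is the same thing as a partition of $V(G)$ into $r$-sets, which we call *parts*, such that two vertices in one part are always at distance at most $k$ in $G$. Since $G^k\subseteq G^{k+1}$, a factor for $k$ is also a factor for $k+1$. A graph is **2-connected** if it has at least three vertices, is connected, and stays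 connected when any one vertex is deleted.

One fact is used all the time: a set of $r$ vertices that induces a connected subgraph has pairwise distances at most $r-1$.

**Connectedness alone.** The problem comes from Ajit Diwan and Aniruddha Joshi, "Clique factors in powers of graphs", arXiv:2210.17489 (2022). We quote with it the facts that for connected $G$ of order divisible by $r$ the power $G^{2r-2}$ has a $K_r$-factor, and that $2r-2$ cannot be lowered to $2r-3$. The second fact is easy to see. Take a center with $r+1$ legs of $r-1$ vertices each; the order is $1+(r+1)(r-1)=r^2$. The $r+1$ leaves are pairwise at distance $2r-2$, so with exponent $2r-3$ they lie in $r+1$ different parts, but there are only $r$ parts. The center is a cut vertex, and 2-connectedness forbids this construction.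

**Cycles and Hamiltonian graphs.** Cut a Hamiltonian cycle into blocks of $r$ consecutive vertices. Exponent $r-1$ suffices.

**Theta graphs.** Let $u,v$ be joined by three internally disjoint paths with $a_1,a_2,a_3$ interior vertices, where $2+a_1+a_2+a_3\equiv 0\pmod r$. Exponent $r-1$ suffices again. Let $\alpha_i\in[0,r-1]$ be the residue of $a_i$. Then $\sum\alpha_i\equiv-2\pmod r$ and $0\le\sum\alpha_i\le 3r-3$, so $\sum\alpha_i$ is $r-2$ or $2r-2$. We look for integers $p_i,q_i\ge0$ with
$$\sum p_i=\sum q_i=r-1,\qquad p_i+q_i\le a_i,\qquad p_i+q_i\equiv a_i \pmod r .$$
Given these, $u$ with the first $p_i$ vertices of each path is a connected $r$-set, $v$ with the last $q_i$ vertices is another, and what is left of each path is cut into blocks of $r$ consecutive vertices.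

If $\sum\alpha_i=2r-2$, choose $0\le p_i\le\alpha_i$ with $\sum p_i=r-1$ and put $q_i=\alpha_i-p_i$. If $\sum\alpha_i=r-2$ and some $a_i\ge r$, say $a_1\ge r$, take $p=(\alpha_1+1,\alpha_2,\alpha_3)$ and $q=(r-1,0,0)$; then $p_1+q_1=\alpha_1+r\le a_1$. If $\sum\alpha_i=r-2$ and all $a_i<r$, then $a_i=\alpha_i$ for all $i$ and the whole graph has $r$ vertices.

**A subdivided $K_4$, with $r=2$.** So far $r-1$ was enough, but not always. Put one new vertex $x_{ij}$ on each edge $v_iv_j$ of $K_4$. The result is bipartite with classes of sizes $4$ and $6$, so it has no perfect matching, and exponent $r-1=1$ fails. Exponent $2$ works: the pairs $x_{12}x_{13}$, $x_{14}x_{24}$, $v_2x_{23}$, $v_4x_{34}$, $v_1v_3$ have distances $2,2,1,1,2$.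

This gives the conjecture:

> If $G$ is a 2-connected graph of order divisible by $r$, then $G^r$ contains a $K_r$-factor.

We quote that it is known for $r=2,3,4$, and that for $G^{r-1}$ the statement fails in general. We shall see that the conjecture is false for every $r\ge8$.

## Statements about circular ladders and subdivided Hamiltonian cubic graphs

**Subdivision.** Subdividing an edge $uv$ exactly $\ell$ times replaces it by a path from $u$ to $v$ with $\ell$ interior vertices. For instance, subdividing each edge of a triangle twice gives a cycle on $9$ vertices.

**Circular ladder.** $CL_N=C_N\square K_2$, for $N\ge3$, consists of two disjoint cycles $p_1\cdots p_N$ and $q_1\cdots q_N$ with the rungs $p_iq_i$ added. For instance, $CL_3$ is the triangular prism and $CL_4$ is the cube. It is simple and cubic, with $2N$ vertices and $3N$ edges. It has the Hamiltonian cycle $p_1p_2\cdots p_Nq_Nq_{N-1}\cdots q_1p_1$, so it is 2-connected.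

**Theorem 1.** For every $r\ge 8$ there are infinitely many 2-connected graphs $G$ of order divisible by $r$ such that $G^r$ has no $K_r$-factor.

**Theorem 2.** Let $r\ge2$ and $k\ge r-1$ satisfy $6k<7(r-1)$. Let $N\ge 3$ be a multiple of $r$. Let $G$ be obtained from $CL_N$ by subdividing every edge exactly $\ell=5r-3-2k$ times. Then $G$ is 2-connected, $r$ divides $|G|$, and $G^k$ has no $K_r$-factor.

Theorem 1 is the case $k=r$: the condition $6r<7(r-1)$ says $r\ge8$, then $\ell=3r-3$, and $N$ runs over infinitely many values. The condition always holds for $k=r-1$, so Theorem 2 also contains the quoted failure of exponent $r-1$.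

Let $f(r)$ be the least $k$ such that $G^k$ has a $K_r$-factor for all 2-connected $G$ of order divisible by $r$; it exists, since $k=2r-2$ works. Theorem 2 excludes every $k$ with $r-1\le k<7(r-1)/6$, and by $G^k\subseteq G^{r-1}$ also every smaller $k$. Hence
$$f(r)\ \ge\ \lceil 7(r-1)/6\rceil .$$
For $r=2,3,4$ the right side is $2,3,4$, and the quoted results give $f(r)\le r$, so there equality holds.

**Theorem 3.** Let $r\ge3$ and $6k\ge 7(r-1)$. Let $G$ be any subdivision of a Hamiltonian cubic graph in which every edge is subdivided at least $2r-2$ times (the numbers may vary from edge to edge), with $r\mid |G|$. Then $G^k$ has a $K_r$-factor.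

For $r\ge3$ the graphs of Theorem 2 belong to the class in Theorem 3: $CL_N$ is Hamiltonian, and $\ell=5r-3-2k\ge 2r-2$ amounts to $2k\le 3r-1$, which follows from $2k<\tfrac73(r-1)$. So for $r\ge 3$ the exact threshold exponent on that class is $\lceil 7(r-1)/6\rceil$.

For $r=5,6,7$ the conjecture is not settled here. In these cases $6r\ge7(r-1)$, so by Theorem 3 no subdivision of a Hamiltonian cubic graph with every edge subdivided at least $2r-2$ times is a counterexample. We make no claim about other 2-connected graphs for these $r$.

## Long threads force every part to sit near one branch vertex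

Throughout this section $H$ is a simple cubic graph with $n$ vertices, hence $3n/2$ edges. Let $k\ge1$, $r\ge 2$ and $\ell\ge 2k$, and let $G$ arise from $H$ by subdividing every edge $\ell$ times. We suppose that $V(G)$ is partitioned into $r$-sets, the parts, with pairwise distances at most $k$.

The vertices of $H$ are called *branch vertices*. The path that replaces the edge $e$ is called the *thread* $e$; it has $\ell$ interior vertices. If $x$ is an interior vertex of $e$ and $v$ is an end of $e$, let $\mathrm{dep}_v(x)\in\{1,\dots,\ell\}$ be the distance from $v$ to $x$ along $e$. The two depths of $x$ sum to $\ell+1>2k$; in particular they are never both at most $k$.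

**Step 1: short distances.** *The purpose is to describe exactly which vertices can be within distance $k$ of each other.* A path containing two branch vertices has length at least $\ell+1>k$, so a path of length at most $k$ contains at most one branch vertex. Two consequences follow.

(D1) If $v$ is a branch vertex, $y\ne v$ and $d(v,y)\le k$, then $y$ is an interior vertex of a thread at $v$ with $\mathrm{dep}_v(y)\le k$. Indeed, a shortest path from $v$ to $y$ contains no branch vertex besides $v$, so it runs inside one thread at $v$.

(D2) If $x,y$ are interior to distinct threads $e\ne e'$ and $d(x,y)\le k$, then $e$ and $e'$ have a common end $v$, which is unique because $H$ is simple, and $d(x,y)=\mathrm{dep}_v(x)+\mathrm{dep}_v(y)$. Indeed, a shortest path must leave $e$ through an end of $e$ and enter $e'$ through an end of $e'$. It contains only one branch vertex, so these two ends coincide.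

**Step 2: each part has a center.** *The purpose is to assign every part that is not inside one thread to a branch vertex.* Call a part *plain* if it lies in the interior of one thread.

**Lemma 1.** For every non-plain part $Q$ there is a unique branch vertex $v$ such that every element of $Q$ is either $v$ or an interior vertex, of depth at most $k$ from $v$, of a thread at $v$. We say that $Q$ is *central at $v$*.

*Proof.* Suppose $Q$ contains a branch vertex $v$. By (D1) all other elements are as claimed. No other branch vertex $v'$ can serve, since $v\in Q$ is neither $v'$ nor interior to a thread.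

Suppose $Q$ contains no branch vertex. Being non-plain, it contains $x,y$ interior to distinct threads $e,e'$. By (D2) these threads have a common end $v$ with $\mathrm{dep}_v(x)+\mathrm{dep}_v(y)\le k$, so both depths are at most $k-1$. Let $z\in Q$ be interior to $e''$. Then $e''\ne e$ or $e''\ne e'$. Say $e''\neq e$; in the other case use $y$ and $e'$ in place of $x$ and $e$. By (D2) the threads $e$ and $e''$ share an end $w$ with $\mathrm{dep}_w(x)+\mathrm{dep}_w(z)\le k$, so $\mathrm{dep}_w(x)\le k-1$. The two depths of $x$ sum to more than $2k$ and $\mathrm{dep}_v(x)\le k-1$, so $w=v$. Thus $z$ is on a thread at $v$ with depth at most $k-1$. For uniqueness, any possible center is an end of both $e$ and $e'$, and $v$ is their only common end. $\square$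

**Step 3: two counts.** *The purpose is to turn the partition into numbers attached to the pairs (branch vertex, thread at it).* Let $t_{v,e}$ be the number of interior vertices of $e$ in parts central at $v$, and let $K_v$ be the number of parts central at $v$. The $t_{v,e}$ vertices counted have distinct depths between $1$ and $k$ from $v$, so
$$0\le t_{v,e}\le k. \tag{1}$$
The part containing $v$ is non-plain and central at $v$. So the parts central at $v$ together contain $v$, the counted interior vertices on the three threads at $v$, and nothing else:
$$1+\sum_{e\ni v}t_{v,e}=rK_v. \tag{2}$$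
Let $e=uv$. Every interior vertex of $e$ lies in a plain part inside $e$ or in a part central at $u$ or at $v$. Plain parts use up a multiple of $r$ vertices, so
$$t_{u,e}+t_{v,e}\equiv \ell\pmod r. \tag{3}$$

**Step 4: a pigeonhole at a branch vertex.** *The purpose is to use the distance condition once more, because (1)–(3) do not yet contain all of it.* Recall the spider, where too many far leaves needed too many parts.

**Lemma 2.** Let $t_1,t_2,t_3$ be the numbers $t_{v,e}$ at a branch vertex $v$. If all $t_i\ge1$ and $t_i+t_l\ge k+1$ for all $i\ne l$, then $K_v\ge3$.

*Proof.* Let $x_i$ be the vertex deepest from $v$ among the $t_i$ counted vertices on the $i$th thread. These have $t_i$ distinct positive depths, so $\mathrm{dep}_v(x_i)\ge t_i$. If $d(x_i,x_l)\le k$, then (D2) would give $d(x_i,x_l)=\mathrm{dep}_v(x_i)+\mathrm{dep}_v(x_l)\ge t_i+t_l\ge k+1$, a contradiction. So $x_1,x_2,x_3$ lie in three different parts, all central at $v$. $\square$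

## Exponent $r-1$: a supply of $r-1$ per vertex against a demand of $r-1$ per thread

Now take $k=r-1$, $H=CL_N$ with $r\mid N$, and $\ell=3r-1$. Then $\ell\ge 2k$ and $\ell\equiv r-1\pmod r$.

At a vertex, (2) gives $\sum t_i\equiv-1\pmod r$, and (1) gives $\sum t_i\le 3(r-1)$. So $\sum t_i$ is $r-1$ or $2r-1$. Suppose it is $2r-1$. Then $K_v=2$. Each $t_i\ge 2r-1-2(r-1)=1$, and any two of them sum to at least $2r-1-(r-1)=r=k+1$. Lemma 2 gives $K_v\ge3$, a contradiction. So every vertex has $\sum t_i=r-1$.

On a thread, (3) says $t_{u,e}+t_{v,e}\equiv r-1\pmod r$, and the sum is nonnegative, so it is at least $r-1$.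

Summing $t_{v,e}$ over all pairs in both ways, the $n$ vertices supply $n(r-1)$ and the $\frac{3n}2$ threads demand at least $\frac{3n}{2}(r-1)$, which is impossible. So exponent $r-1$ fails. For $r=2$ this is the familiar count: each thread has an odd number of interior vertices, so a perfect matching must match exactly one end of each thread into it, and there are more threads than branch vertices.

The count also shows why theta graphs could not see this. With $\ell\equiv-1\pmod r$ on every thread, $|G|=n+\frac{3n}{2}\ell\equiv-\frac n2\pmod r$. So $r\mid|G|$ forces $2r\mid n$, and $n=2$ is too small.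

## Exponent $r$: the triple $(r-1,r-1,1)$ breaks the vertex bound

The natural next step is to run the same count with $k=r$. The numbers $t$ now lie in $[0,r]$, so replace each one by its residue in $\{0,\dots,r-1\}$. The thread bound survives. The vertex bound, which would say that the three residues at $v$ sum to at most $r-1$, is false.

Let $a_i,b_i,c_i$ denote the vertices of depth $i$ on the three threads at $v$. The sets
$$\{v,b_1,\dots,b_{r-1}\},\qquad \{a_1,c_1,\dots,c_{r-1}\}$$
have $r$ elements each. Their diameters are at most $r-1$ and $r$, the latter because $d(a_1,c_{r-1})\le 1+(r-1)=r$. So the triple $(1,r-1,r-1)$, with sum $2r-1$, is possible at a vertex when $k=r$. The supply can be $2r-1$ instead of $r-1$.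

Lemma 2 tells us exactly what such a triple must look like. Let $k=r+j$, and suppose $t_i\ge1$, $\sum t_i=2r-1$ and $K_v=2$. By Lemma 2 some two of the $t_i$ sum to at most $k$, so the third one is at least
$$2r-1-k=r-1-j .$$
Trouble comes only from a *large* entry, one that is at least $r-1-j$. For $k=r$ this means an entry that is at least $r-1$.

This suggests counting differently. Instead of representing residues by $0,\dots,r-1$, represent the residue of $r-1$ by $-1$. The bad triple then reads $(1,-1,-1)$ and has sum $-1$. For general $j$, use a window of $r$ consecutive integers that stops just before the large entries: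
$$I=\{-1-j,\ \dots,\ r-2-j\}. \tag{4}$$

The price is paid on the threads. A sum of two elements of $I$ can be as small as $-2-2j$. If the sum is congruent to $\rho$, we can conclude that it is at least $\rho$ only if the next smaller candidate $\rho-r$ lies below $-2-2j$. The largest such $\rho$ is
$$\rho=r-3-2j. \tag{5}$$
So we subdivide with $\ell\equiv\rho$ instead of $\ell\equiv r-1$. The count should give a contradiction as long as $\frac32\rho>r-1$, that is, $3(r-3-2j)>2(r-1)$, that is, $r>7+6j$. For $k=r$, where $j=0$, this is $r\ge8$.

## Proof of Theorem 2 with the shifted window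

Put $j=k-r\ge-1$. The hypothesis $6k<7(r-1)$ becomes
$$6j<r-7. \tag{6}$$

**Step 1: the graph has the required properties.** *The purpose is to check 2-connectedness, divisibility, and that the section on long threads applies.* Let $H=CL_N$ and $n=2N$; $H$ is simple, cubic and 2-connected. So is $G$ 2-connected: if an interior vertex of a thread $e$ is deleted, the rest of $e$ stays attached to the ends of $e$, and $H-e$ is connected since a 2-connected graph has no bridge. If a branch vertex $v$ is deleted, $H-v$ is connected and the interiors of the three threads at $v$ stay attached to their other ends. The order is $|G|=2N+3N\ell$, which is divisible by $r$ because $N$ is. Next, $\ell=5r-3-2k=3r-3-2j$, so $\ell\equiv\rho\pmod r$ with $\rho$ as in (5). Finally, $k\ge r-1\ge1$, and $\ell\ge2k=2r+2j$ is equivalent to $r\ge3+4j$. For $j=-1$ this is clear, and for $j\ge0$ we have $r\ge 6j+8$ by (6).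

Suppose now that $G^k$ has a $K_r$-factor. Then (1)–(3) and Lemmas 1 and 2 hold for its parts. Let $\varphi(t)$ be the element of the window $I$ in (4) that is congruent to $t$ modulo $r$; it exists and is unique because $I$ consists of $r$ consecutive integers.

**Step 2: the supply at a vertex.** *The purpose is to recover the vertex bound $r-1$, now for the values $\varphi(t)$.*

**Claim A.** For each branch vertex $v$, $\ \sum_{e\ni v}\varphi(t_{v,e})\le r-1$.

*Proof.* Let $t_1,t_2,t_3$ be the three numbers, $\varphi_i=\varphi(t_i)$ and $S=\varphi_1+\varphi_2+\varphi_3$. By (2), $S\equiv-1\pmod r$. Suppose $S>r-1$. Then $S\ge2r-1$.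

First, no $\varphi_i$ is small. Since $\varphi_l\le r-2-j$ for each $l$,
$$\varphi_i\ge 2r-1-2(r-2-j)=3+2j\ge1 .$$

Second, no value was shifted: $t_i=\varphi_i$. Indeed $1\le\varphi_i\le r-2-j\le r-1$ and $t_i\ge0$, so $t_i\in\{\varphi_i,\varphi_i+r,\varphi_i+2r,\dots\}$. But $\varphi_i+r\ge r+3+2j>r+j=k$, because $3+j>0$. By (1), $t_i\le k$, so $t_i=\varphi_i$.

Third, $K_v=2$. We have $S\le3(r-2-j)\le3r-3<3r-1$, and $S\equiv-1\pmod r$ with $S\ge2r-1$, so $S=2r-1$. Now $1+\sum t_i=1+S=2r$, and (2) gives $K_v=2$.

Fourth, Lemma 2 applies. All $t_i\ge1$, and for $\{i,l,m\}=\{1,2,3\}$,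
$$t_i+t_l=2r-1-t_m\ge2r-1-(r-2-j)=r+j+1=k+1 .$$
So $K_v\ge3$, a contradiction. $\square$

**Step 3: the demand of a thread.** *The purpose is to show that the choice of $\ell$ forces the smallest possible sum on a thread up to $\rho$.*

**Claim B.** For each edge $e=uv$ of $H$, $\ \varphi(t_{u,e})+\varphi(t_{v,e})\ge\rho$.

*Proof.* By (3) the sum is congruent to $\ell\equiv\rho$ modulo $r$. Each term is at least $-1-j$, so the sum is at least $-2-2j>-3-2j=\rho-r$. An integer congruent to $\rho$ and larger than $\rho-r$ is at least $\rho$. $\square$

**Step 4: comparison.** *The purpose is to sum $\varphi(t_{v,e})$ over all pairs $(v,e)$ in two ways.* Over the $3n/2$ threads the total is at least $\frac{3n}{2}(r-3-2j)$ by Claim B. Over the $n$ branch vertices it is at most $n(r-1)$ by Claim A. Hence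
$$\tfrac32(r-3-2j)\le r-1,\qquad\text{that is,}\qquad r\le7+6j,$$
which contradicts (6). This proves Theorem 2, and with it Theorem 1. $\blacksquare$

**The case $r=k=8$, $N=8$ in numbers.** Here $j=0$, $\ell=21$, and $|G|=16+24\cdot21=520=65\cdot8$. The window is $\{-1,0,\dots,6\}$ and $\rho=5$. The $24$ threads demand at least $24\cdot5=120$, while the $16$ branch vertices supply at most $16\cdot7=112$.

## Proof of Theorem 3: chord values in $[-(1+j),2+2j]$

We now build factors. The plan is to reserve, at each branch vertex $v$, an initial segment of each of the three threads at $v$, so that the star formed by $v$ and these segments can be partitioned into $r$-sets of small diameter and the rest of each thread is cut into blocks. A Hamiltonian cycle leaves one further edge, a *chord*, at each vertex. Along the cycle the reserved amounts can be propagated one after the other, but then we have no control over their values. So the chord value at $v$ must be one that copes with *any* two cycle values of the right total residue.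

**Step 1: reduction to one exponent.** *The purpose is to fix the arithmetic.* Since $G^k\subseteq G^{k+1}$, we may assume $k=\lceil7(r-1)/6\rceil$. Put $j=k-r$. As $7(r-1)/6>r-1$, we have $k\ge r$ and $j\ge0$. From $7(r-1)\le6k\le7(r-1)+5$ we get
$$r-7\le6j\le r-2. \tag{7}$$
We also need
$$2+2j\le r-1,\qquad\text{hence}\qquad 1+j\le r-1. \tag{8}$$
For $r\ge4$, (7) gives $2j\le(r-2)/3\le r-3$, the last inequality because it says $2r\ge7$. For $r=3$, (7) gives $6j\le1$, so $j=0$ and $2\le2$.

Let $v_1v_2\cdots v_nv_1$ be a Hamiltonian cycle of the cubic graph, with indices modulo $n$. Every vertex lies on exactly one edge outside the cycle, so these edges, the chords, form a perfect matching. Let $\ell_e\ge2r-2$ be the number of interior vertices of the thread $e$.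

**Step 2: the chords.** *The purpose is to choose chord values in a range that Step 5 can handle.* Sums of two elements of $[-(1+j),2+2j]$ take all integer values in $[-(2+2j),4+4j]$. These are $7+6j$ consecutive integers, and $7+6j\ge r$ by (7), so every residue modulo $r$ occurs. Hence for each chord $e=uv$ we can choose
$$x_u,x_v\in[-(1+j),\,2+2j]\quad\text{with}\quad x_u+x_v\equiv\ell_e\pmod r .$$
(For $r=7$ we have $k=7$ and $j=0$; the range is $[-1,2]$, and the sums $-2,\dots,4$ hit each residue exactly once.) At the end $v$ reserve the $t$ interior vertices of the chord nearest to $v$, where $t=x_v$ if $x_v\ge0$ and $t=r+x_v$ if $x_v<0$. Then $t\equiv x_v\pmod r$, and $0\le t\le r-1$ by (8).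

**Step 3: the cycle.** *The purpose is to choose the other reserved amounts so that all congruences hold.* Put $y_1=0$. For $i=1,\dots,n$ in turn let $z_i\in[0,r-1]$ satisfy
$$1+x_{v_i}+y_i+z_i\equiv0\pmod r, \tag{9}$$
and, if $i<n$, let $y_{i+1}\in[0,r-1]$ satisfy $z_i+y_{i+1}\equiv\ell_{v_iv_{i+1}}\pmod r$. The congruence for the last thread is then automatic. Summing (9) over $i$ gives
$$0\equiv n+\sum_{e\text{ chord}}\ell_e+\sum_{i<n}\ell_{v_iv_{i+1}}+(z_n+y_1)\pmod r,$$
and $|G|=n+\sum_e\ell_e\equiv0\pmod r$, so $z_n+y_1\equiv\ell_{v_nv_1}\pmod r$. At $v_i$ reserve the $y_i$ nearest interior vertices of the thread to $v_{i-1}$ and the $z_i$ nearest of the thread to $v_{i+1}$.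

**Step 4: the middle of each thread.** *The purpose is to dispose of the unreserved vertices.* On each thread at most $2(r-1)\le\ell_e$ interior vertices are reserved, so the two reserved end segments are disjoint. The unreserved interior vertices are consecutive on the thread, and their number is nonnegative and, by the congruences in Steps 2 and 3, divisible by $r$. Cut them into blocks of $r$ consecutive vertices; each has diameter at most $r-1\le k$.

**Step 5: the stars.** *The purpose is to partition what remains: for each $v=v_i$, the vertex $v$ together with its reserved vertices.* Let these be $a_1,\dots,a_t$ on the chord, and $b_1,\dots,b_y$ and $c_1,\dots,c_z$ on the two cycle threads, where the index is the depth from $v$. Write $x=x_v$, and name the cycle threads so that $y\ge z$. Then $0\le z\le y\le r-1$ and, by (9), $y+z\equiv-1-x\pmod r$. Also $0\le y+z\le2r-2$. We partition into $r$-sets of diameter at most $k=r+j$.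

**Case $0\le x\le2+2j$.** Here $t=x\le r-1$. The integers congruent to $-1-x$ in $[0,2r-2]$ are among $r-1-x$ and $2r-1-x$, since $-1-x<0$ and $3r-1-x\ge2r$.

If $y+z=r-1-x$, all the vertices together form a connected set of $1+x+(r-1-x)=r$ vertices, of diameter at most $r-1$.

If $y+z=2r-1-x$, then $y\ge r-x$ because $z\le r-1$. Take
$$B=\{b_1,\dots,b_y,\,v,\,a_1,\dots,a_{r-y-1}\},\qquad C=\{c_1,\dots,c_z,\,a_{r-y},\dots,a_x\}.$$
This makes sense because $0\le r-y-1\le x-1$. The sizes are $|B|=y+1+(r-y-1)=r$ and $|C|=z+(x-r+y+1)=(2r-1-x)+x-r+1=r$. The set $B$ is connected, so its diameter is at most $r-1$. Distances in $C$ are at most $x+z$. Since $z\le y$, we have $z\le(2r-1-x)/2$, and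
$$x+z\le\frac{2r-1+x}{2}\le\frac{2r+1+2j}{2}=r+j+\tfrac12 .$$
As $x+z$ is an integer, $x+z\le r+j=k$. This is where the bound $x\le2+2j$ is used.

**Case $x=-w$ with $1\le w\le1+j$.** Here $t=r-w$ and $y+z\equiv w-1\pmod r$, with $0\le w-1\le r-1$ by (8). So $y+z$ is $w-1$ or $r+w-1$, since $2r+w-1>2r-2$.

If $y+z=w-1$, all the vertices together form a connected set of $1+(r-w)+(w-1)=r$ vertices, of diameter at most $r-1$.

If $y+z=r+w-1$, then $y\ge(r+w-1)/2\ge w-1$, the last inequality because $r\ge w-1$. Take
$$A=\{a_1,\dots,a_{r-w},\,v,\,b_1,\dots,b_{w-1}\},\qquad D=\{b_w,\dots,b_y,\,c_1,\dots,c_z\}.$$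
The sizes are $|A|=(r-w)+1+(w-1)=r$ and $|D|=(y-w+1)+z=r$. The set $A$ is connected, so its diameter is at most $r-1$. Distances in $D$ are at most $y+z=r+w-1\le r+j=k$. This is where the bound $w\le1+j$ is used.

In every case the star at $v$ is partitioned into $r$-sets of diameter at most $k$. Together with the blocks of Step 4 these sets partition $V(G)$ and form a $K_r$-factor of $G^k$. $\blacksquare$
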